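# An unbounded solution of the Stokes system with a drift of size $1/|x|$

## 1. A swirl-free field that is unbounded on an axis

Write $\rho=|x|$ for $x\in\mathbb R^3$, and
$$t=\frac{x_3}{\rho},\qquad \varpi=1-t^2,\qquad a(x)=e_3\times x=(-x_2,x_1,0),\qquad \ell_s(\rho)=\frac{\rho^s-1}{s}\ (s\neq0),\qquad \ell_0(\rho)=\log\rho .$$
So $t$ is the cosine of the polar angle, and $\ell_s\to\ell_0$ as $s\to0$. Let $\mathbb N=\{1,2,\dots\}$. For $s\in(-\frac12,0]$ and a real number $g$ consider
$$U=\operatorname{curl}\big(\psi\,a\big),\qquad \psi=\ell_s(\rho)+g\rho^st^2. \tag{1.1}$$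
Everything in this lecture turns on this field, so let us look at it first.

It is divergence free and smooth off the origin. Since $\operatorname{curl}a=2e_3$,
$$U=2\psi\,e_3+\nabla\psi\times a .\tag{1.2}$$
On the $x_3$-axis $a=0$ and $t=\pm1$, so there
$$U=2(\ell_s(\rho)+g\rho^s)\,e_3=\begin{cases}\frac2s\big[(1+sg)\rho^s-1\big]e_3,& s<0,\\[2pt] 2(\log\rho+g)\,e_3,& s=0.\end{cases}\tag{1.3}$$
If $sg\ge0$, this is unbounded as $\rho\to0$.

How large is $U$ near $0$? If $s<0$, then $U=\operatorname{curl}\big(s^{-1}\rho^s(1+sgt^2)a\big)-2s^{-1}e_3$, a field homogeneous of degree $s$ minus a constant. If $s=0$, then $\operatorname{curl}(\log\rho\,a)=2\log\rho\,e_3+\rho^{-2}x\times a$, so $U$ is $2\log\rho\,e_3$ plus a field that is smooth off $0$ and homogeneous of degree $0$. Hence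
$$|\nabla U|\le C\rho^{s-1}\ \text{ on }\mathbb R^3\setminus\{0\},\qquad |U|\le C\rho^s(1+|\log\rho|)\ \text{ for }\rho\le2. \tag{1.4}$$
The singularity is mild: a small negative power, or just a logarithm.

The purpose of $U$ is this. We shall look for a divergence-free field $b$, homogeneous of degree $-1$, such that $U$ solves
$$-\Delta U+b\cdot\nabla U+\nabla\pi=0 .$$
The usual order is to fix the drift $b$ and study the solution. Here the solution is fixed first. With $U$ given, the equation is *linear in the pair* $(b,\pi)$, and it becomes a $2\times2$ linear system of ordinary differential equations in $t$. The parameter $g$ is what will make that system solvable.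

## 2. Boundedness under a drift in weak $L^3$

Let $B_r=\{x\in\mathbb R^3:|x|<r\}$. For a vector field $\zeta$ put $(\nabla\zeta)_{ji}=\partial_j\zeta_i$, and put $(b\otimes u)_{ji}=b_ju_i$, $A:B=\sum_{i,j}A_{ji}B_{ji}$, and $C^\infty_{c,\sigma}(\Omega)=\{\zeta\in C^\infty_c(\Omega)^3:\operatorname{div}\zeta=0\}$.

**Definition (Lorentz spaces).** With $d(k)=|\{|f|>k\}|$, let $\|f\|_{L^{p,\infty}}=\sup_{k>0}k\,d(k)^{1/p}$ and, for $q<\infty$, $\|f\|_{L^{p,q}}=\big(p\int_0^\infty k^{q-1}d(k)^{q/p}\,dk\big)^{1/q}$. Then $L^{p,p}=L^p$, and $L^{p,q}\subset L^{p,\infty}$ with a bound on norms. $W^{1,(3/2,\infty)}(B_2)$ is the space of $u$ with $u,\nabla u\in L^{3/2,\infty}(B_2)$.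

Example. For $\beta>0$ the set $\{|x|^{-\beta}>k\}$ is the ball of radius $k^{-1/\beta}$, so $|x|^{-\beta}\in L^{3/\beta,\infty}(\mathbb R^3)$. In particular $|x|^{-1}\in L^{3,\infty}(\mathbb R^3)$, while $|x|^{-1}\notin L^3(B_r)$. Moreover $\big\||x|^{-1}\big\|_{L^{3,\infty}(B_r)}=(4\pi/3)^{1/3}$ for *every* $r>0$: the norm does not become small on small balls.

**Definition (very weak solution).** Let $b\in L^{3,\infty}(B_2)$ with $\operatorname{div}b=0$. A divergence-free $u$ is a very weak solution of $-\Delta u+b\cdot\nabla u+\nabla\pi=0$, $\operatorname{div}u=0$ in $B_2$ if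
$$\int_{B_2}(\nabla u-b\otimes u):\nabla\zeta=0\qquad\text{for all }\zeta\in C^\infty_{c,\sigma}(B_2).\tag{2.1}$$

This uses $b\cdot\nabla u=\operatorname{div}(b\otimes u)$, and the pressure is absent because $\int\nabla\pi\cdot\zeta=0$ for divergence-free $\zeta$. Example: a constant field $u=c$ is a very weak solution for every such $b$, since $\int b_jc_i\partial_j\zeta_i=0$ by $\operatorname{div}b=0$.

The problem, stated by Chernobai and Tsai in "Existence and regularity for perturbed Stokes system with critical drift" (arXiv:2410.01081, 2024), is to prove or disprove: *if $b\in L^{3,\infty}(B_2)$, $\operatorname{div}b=0$, and $u\in W^{1,(3/2,\infty)}(B_2)$ is divergence free and satisfies (2.1), then $u\in L^\infty(B_1)$.* When $b=u$, this has been proved by Kim–Kozono under the additional assumption that $u$ is sufficiently small in $L^{3,\infty}(B_2)$. For general $b$ the statement is false.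

**Theorem A.** Let $s\in(-\frac12,0]$, $M\in\mathbb N$. There are $g<0$ with $0\le sg<1$ and a divergence-free $b\in C^M(\mathbb R^3\setminus\{0\})$, homogeneous of degree $-1$ (so $b\in L^{3,\infty}(\mathbb R^3)$), such that
$$U=\operatorname{curl}\big([\ell_s(\rho)+g\rho^st^2]\,a(x)\big)$$
satisfies $\operatorname{div}U=0$ and $\int(\nabla U-b\otimes U):\nabla\zeta=0$ for all $\zeta\in C^\infty_{c,\sigma}(\mathbb R^3)$. Moreover $|\nabla U|\le C\rho^{s-1}$, so $U\in H^1_{loc}$, $\nabla U\in L^{\frac3{1-s},\infty}(\mathbb R^3)$ and $U\in W^{1,(3/2,\infty)}(B_2)$. On the $x_3$-axis $U=2(\ell_s(\rho)+g\rho^s)e_3$, which is unbounded as $\rho\to0$. Hence $U\notin L^\infty(B_1)$. For $s=0$ one has $\nabla U\in L^{3,\infty}(\mathbb R^3)$ and $U\in BMO$, yet $U$ is unbounded.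

Restricting $U$ and $b$ to $B_2$ disproves the statement. The counterexamples have $b\ne u$; nothing is claimed about the nonlinear case $b=u$ with large data. Two complements, not needed for the disproof, will also be proved.

**Theorem B.** Let $\alpha\in(0,1)$. There exist a divergence-free $b\in C^1(\mathbb R^3\setminus\{0\})$ homogeneous of degree $-1$ and a nonzero divergence-free $u\in C^2(\mathbb R^3\setminus\{0\})$ homogeneous of degree $-\alpha$ solving the very weak identity on $\mathbb R^3$ if and only if $\alpha\neq\frac12$.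

**Theorem C.** For $1<p<3$, $0<\alpha<1$ there is $\varepsilon=\varepsilon(p,\alpha)>0$ such that: if $b\in L^{3,\infty}(B_2)$, $\operatorname{div}b=0$, and for some $r_0\in(0,1)$ one has $\|b\|_{L^{3,\infty}(B_{r_0}(x_0))}\le\varepsilon$ for all $x_0\in\overline{B_1}$, then every divergence-free $u\in W^{1,p}(B_2)$ satisfying the very weak identity in $B_2$ belongs to $C^\alpha(\overline{B_1})$.

Since $W^{1,(3/2,\infty)}(B_2)\subset W^{1,p}(B_2)$ for $1<p<\frac32$, Theorem C covers the class in the problem. So the assertion of the problem is true if $\|b\|_{L^{3,\infty}(B_2)}$ is small; no counterexample can have a small drift. It is also true if $b\in L^{3,q}(B_2)$ with $q<\infty$: as $|E|\to0$, the distribution function of $b1_E$ is at most $\min(|E|,d(k))$, so $\|b1_E\|_{L^{3,q}}\to0$ by dominated convergence, and the hypothesis of Theorem C holds for small $r_0$.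

## 3. Small drift: comparison with a Stokes flow, and where it stops

The first thing to try is perturbation: on a small ball compare $u$ with a solution for $b=0$. This proves Theorem C.

**The case $b=0$ by hand.** Suppose $\operatorname{div}h=0$ and $\int\nabla h:\nabla\zeta=0$ for all $\zeta\in C^\infty_{c,\sigma}(B_R)$. Taking $\zeta=\operatorname{curl}\varphi$ with arbitrary $\varphi\in C_c^\infty(B_R)^3$ gives $\operatorname{curl}\Delta h=0$. Hence $\Delta^2h=-\operatorname{curl}\operatorname{curl}\Delta h+\nabla\operatorname{div}\Delta h=0$: each component of $h$ and of $\nabla h$ is biharmonic.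

**Lemma 1.** If $f\in L^p(B_R(x_0))$, $p\ge1$, and $\Delta^2f=0$, then $\sup_{B_{R/2}(x_0)}|f|^p\le C R^{-3}\int_{B_R(x_0)}|f|^p$, with $C$ depending only on $p$.

*Proof.* By Weyl's lemma $\Delta f$ is smooth, hence so is $f$. The spherical mean $m_x(r)$ of $f$ about $x$ satisfies $m_x''+\frac2rm_x'=$ the mean of $\Delta f$, which is $\Delta f(x)$ because $\Delta f$ is harmonic. So $m_x(r)=f(x)+\frac{r^2}6\Delta f(x)$, and the ball mean is $\langle f\rangle_{B_r(x)}=f(x)+\frac{r^2}{10}\Delta f(x)$. Eliminating $\Delta f(x)$, we get $3f(x)=4\langle f\rangle_{B_{r/2}(x)}-\langle f\rangle_{B_r(x)}$, so $|f(x)|\le Cr^{-3}\int_{B_r(x)}|f|$. Take $x\in B_{R/2}(x_0)$, let $r\uparrow R/2$, and use Hölder's inequality. $\square$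

*Proof of Theorem C.* Fix $x_0\in\overline{B_1}$, $R\le r_0$, write $B_R$ for $B_R(x_0)$, and $c=\langle u\rangle_{B_R}$. Assume $\varepsilon\le1$.

**Step 1.** *We bound the drift term on $B_R$ by $\nabla u$.* Since $\operatorname{div}b=0$, $\int(b\otimes c):\nabla\zeta=0$, so $\int(\nabla u-b\otimes(u-c)):\nabla\zeta=0$ for $\zeta\in C^\infty_{c,\sigma}(B_R)$. Let $\frac1{p^*}=\frac1p-\frac13$. O'Neil's Hölder inequality in Lorentz spaces and the scale-invariant Sobolev–Lorentz inequality $\|u-c\|_{L^{p^*,p}(B_R)}\le C\|\nabla u\|_{L^p(B_R)}$ give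
$$\|b\otimes(u-c)\|_{L^p(B_R)}\le C\|b\|_{L^{3,\infty}(B_R)}\|u-c\|_{L^{p^*,p}(B_R)}\le C\varepsilon\|\nabla u\|_{L^p(B_R)}.\tag{3.1}$$

**Step 2.** *We split off a small part.* By the $L^p$ theory of the weak Dirichlet problem for the Stokes system on a ball (Galdi, *An Introduction to the Mathematical Theory of the Navier–Stokes Equations*, Thm IV.6.1), there is $v\in W^{1,p}_0(B_R)$ with $\operatorname{div}v=0$,
$$\int\nabla v:\nabla\zeta=\int b\otimes(u-c):\nabla\zeta\quad\text{for }\zeta\in C^\infty_{c,\sigma}(B_R),\qquad \|\nabla v\|_{L^p(B_R)}\le C\|b\otimes(u-c)\|_{L^p(B_R)} ,$$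
where $C=C(p)$ does not depend on $R$, by scaling. Then $h=u-v$ is divergence free and $\int\nabla h:\nabla\zeta=0$, so $\nabla h$ is biharmonic.

**Step 3.** *We obtain a decay inequality.* Put $\Phi(r)=\int_{B_r(x_0)}|\nabla u|^p$. For $r\le R/2$, Lemma 1 gives $\int_{B_r}|\nabla h|^p\le C(r/R)^3\int_{B_R}|\nabla h|^p$. Since $\int_{B_R}|\nabla v|^p\le C\varepsilon^p\Phi(R)$ and $\varepsilon\le1$,
$$\Phi(r)\le A\big[(r/R)^3+\varepsilon^p\big]\Phi(R),\qquad 0<r\le R\le r_0,\quad A=A(p).\tag{3.2}$$
For $R/2\le r\le R$ this is trivial once $A\ge8$.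

**Step 4.** *We iterate.* Let $\delta=p(1-\alpha)\in(0,3)$. Choose $\theta\in(0,1)$ with $2A\theta^\delta\le1$, that is, $2A\theta^3\le\theta^{3-\delta}$, and then $\varepsilon$ with $\varepsilon^p\le\theta^3$. By (3.2), $\Phi(\theta R)\le\theta^{3-\delta}\Phi(R)$ for all $R\le r_0$. Iterating from $R=r_0$, $\Phi(r)\le C(r/r_0)^{3-p+p\alpha}\Phi(r_0)$ for $r\le r_0$, uniformly in $x_0\in\overline{B_1}$. By Hölder's inequality,
$$\int_{B_r(x_0)}|\nabla u|\le Cr^{3-3/p}\Phi(r)^{1/p}\le Kr^{2+\alpha}.$$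

**Step 5.** *We pass to Hölder continuity up to $\partial B_1$.* This is Morrey's theorem (Gilbarg–Trudinger, Thm 7.19); here is the argument for balls centered in $\overline{B_1}$. Write $u_{x,r}=\langle u\rangle_{B_r(x)}$. Poincaré's inequality gives $\int_{B_r(x)}|u-u_{x,r}|\le Cr\int_{B_r(x)}|\nabla u|\le CKr^{3+\alpha}$, hence $|u_{x,r'}-u_{x,r}|\le CKr^\alpha$ for $r/2\le r'\le r$. Summing over dyadic radii, $u^*(x)=\lim_{r\to0}u_{x,r}$ exists for every $x\in\overline{B_1}$, equals $u(x)$ almost everywhere, and $|u^*(x)-u_{x,r}|\le CKr^\alpha$. If $r=|x-y|\le r_0/2$, then $B_r(x)\subset B_{2r}(y)$, so $|u_{x,r}-u_{y,2r}|\le CKr^\alpha$, and therefore $|u^*(x)-u^*(y)|\le CK|x-y|^\alpha$. Thus $u\in C^\alpha(\overline{B_1})$. $\blacksquare$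

**Where this stops.** The only gain in (3.2) is the smallness of the bracket. If $b$ is homogeneous of degree $-1$, then $\|b\|_{L^{3,\infty}(B_R(0))}$ is the same for every $R$, so going to small scales at the origin does not help. As soon as $A\varepsilon^p\ge1$, (3.2) says no more than $\Phi(r)\le\Phi(R)$. A counterexample should therefore have a large drift of degree $-1$, and one should look among solutions adapted to that scaling.

## 4. Homogeneous solutions and the energy flux: degree $-\frac12$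

The simplest candidates are homogeneous $u$. The energy identity excludes exactly one degree.

**Lemma 2.** Let $b\in C^1(\mathbb R^3\setminus\{0\})$ be divergence free and homogeneous of degree $-1$, and let $u\in C^2(\mathbb R^3\setminus\{0\})$ be divergence free, homogeneous of degree $-\frac12$, and satisfy the very weak identity on $\mathbb R^3$. Then $u=0$.

*Proof.* **Step 1.** *We find a homogeneous pressure.* Testing with $\zeta\in C^\infty_{c,\sigma}(\mathbb R^3\setminus\{0\})$ and integrating by parts, $\int(\Delta u-b\cdot\nabla u)\cdot\zeta=0$. By de Rham, $\Delta u-b\cdot\nabla u=\nabla\pi$ with $\pi\in C^1(\mathbb R^3\setminus\{0\})$. Since $\nabla\pi$ is homogeneous of degree $-\frac52$, the gradient in $x$ of $\lambda^{3/2}\pi(\lambda x)-\pi(x)$ vanishes, so this difference is a number $c(\lambda)$. Directly, $c(\lambda\mu)=c(\lambda)+\lambda^{3/2}c(\mu)$. Exchanging $\lambda$ and $\mu$ gives $(\lambda^{3/2}-1)c(\mu)=(\mu^{3/2}-1)c(\lambda)$, so $c(\lambda)=k(1-\lambda^{3/2})$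 for a constant $k$. After adding $k$ to $\pi$, $\pi$ is homogeneous of degree $-\frac32$.

**Step 2.** *We compute a flux in two ways.* The field $Z=-\frac12\nabla|u|^2+\frac12b|u|^2+\pi u$ is $C^1$, homogeneous of degree $-2$, and
$$\operatorname{div}Z=-|\nabla u|^2+u\cdot(-\Delta u+b\cdot\nabla u+\nabla\pi)=-|\nabla u|^2 .$$
By homogeneity of degree $-2$ the flux of $Z$ through $\partial B_r$ does not depend on $r$. By the divergence theorem $\int_{1<|x|<2}|\nabla u|^2=0$. So $u$ is constant on the shell, and homogeneity of degree $-\frac12$ forces $u=0$. $\square$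

For degree $-\alpha$ with $\alpha\in(0,1)\setminus\{\frac12\}$ the same computation gives a flux $\mathcal Q(r)=r^{1-2\alpha}\mathcal Q(1)$, and $\mathcal Q(2)-\mathcal Q(1)=-\int_{1<|x|<2}|\nabla u|^2$ only fixes the sign of $\mathcal Q(1)$. There is no contradiction, and indeed these degrees do occur. This is why we work with $s\in(-\frac12,0]$; the factor $1+2s$ will appear twice below.

## 5. Prescribing the velocity: two linear equations for the drift

**Spherical coordinates.** Use $(\rho,\phi,\theta)$ with $t=\cos\phi$, $\sin\phi=\sqrt\varpi$, and the right-handed frame $e_\rho,e_\phi,e_\theta$. A prime is $d/dt$, and $\partial_\phi=-\sin\phi\,\partial_t$. We have $a=\rho\sin\phi\,e_\theta$ and $\nabla\theta=e_\theta/(\rho\sin\phi)=a/(\rho^2\varpi)$. For $\Psi=\Psi(\rho,t)$, $\operatorname{curl}(\Psi\nabla\theta)=\nabla\Psi\times\nabla\theta$, so from $e_\phi\times e_\theta=e_\rho$, $e_\rho\times e_\theta=-e_\phi$,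
$$\operatorname{curl}(\Psi\nabla\theta)=-\rho^{-2}\Psi_t\,e_\rho-(\rho\sin\phi)^{-1}\Psi_\rho\,e_\phi.\tag{5.1}$$
An axisymmetric field $v_\rho e_\rho+v_\phi e_\phi$ has curl $\rho^{-1}(\partial_\rho(\rho v_\phi)-\partial_\phi v_\rho)e_\theta$. Applied to (5.1) this is $\rho^{-1}\big(-\Psi_{\rho\rho}/\sin\phi-\sin\phi\,\rho^{-2}\Psi_{tt}\big)e_\theta=-E^2\Psi\,\nabla\theta$ with $E^2\Psi=\Psi_{\rho\rho}+\varpi\rho^{-2}\Psi_{tt}$. Since $\Delta=-\operatorname{curl}\operatorname{curl}$ on divergence-free fields,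
$$\Delta\operatorname{curl}(\Psi\nabla\theta)=\operatorname{curl}(E^2\Psi\,\nabla\theta).\tag{5.2}$$

**General homogeneous fields.** Let $u=\operatorname{curl}(\rho^{\sigma+2}F(t)\nabla\theta)$, $b=\operatorname{curl}(\rho H(t)\nabla\theta)$, $\pi=\rho^{\sigma-1}P(t)$. Then
$$u_\rho=-\rho^\sigma F',\quad u_\phi=-(\sigma+2)\rho^\sigma\frac F{\sin\phi},\quad b_\rho=-\rho^{-1}H',\quad b_\phi=-\rho^{-1}\frac H{\sin\phi}.\tag{5.3}$$
Put $W_F=(\sigma+1)(\sigma+2)F+\varpi F''$. Then $E^2(\rho^{\sigma+2}F)=\rho^\sigma W_F$, and (5.2), (5.1) give $(\Delta u)_\rho=-\rho^{\sigma-2}W_F'$, $(\Delta u)_\phi=-\sigma\rho^{\sigma-2}W_F/\sin\phi$. Because $\partial_\phi e_\rho=e_\phi$ and $\partial_\phi e_\phi=-e_\rho$,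
$$(b\cdot\nabla u)_\rho=b_\rho\partial_\rho u_\rho+\frac{b_\phi}\rho(\partial_\phi u_\rho-u_\phi),\qquad (b\cdot\nabla u)_\phi=b_\rho\partial_\rho u_\phi+\frac{b_\phi}\rho(\partial_\phi u_\phi+u_\rho),$$
with
$$\partial_\phi u_\rho=\rho^\sigma\sin\phi\,F'',\qquad \partial_\phi u_\phi=\rho^\sigma(\sigma+2)\Big(F'+\frac{tF}\varpi\Big).\tag{5.4}$$
Finally $\nabla\pi=(\sigma-1)\rho^{\sigma-2}P\,e_\rho-\rho^{\sigma-2}\sin\phi\,P'\,e_\phi$. Let $\mathcal E=\rho^{2-\sigma}(-\Delta u+b\cdot\nabla u+\nabla\pi)$. Its $\theta$-component is $0$, and collecting terms,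
$$\mathcal E_\rho=\sigma F'H'-H\Big(F''+\frac{(\sigma+2)F}\varpi\Big)+(\sigma-1)P+W_F',\tag{5.5}$$
$$\sin\phi\,\mathcal E_\phi=\sigma(\sigma+2)FH'-H\Big((\sigma+1)F'+\frac{(\sigma+2)tF}\varpi\Big)+\sigma W_F-\varpi P'.\tag{5.6}$$

**The field $U$.** For $s\in(-\frac12,0]$ and real $g$ put
$$Q=1+sgt^2,\quad m=1-sg+2sgt^2,\quad w=s+3+2g+g(s+5)(s-2)t^2,\quad W=\varpi w.$$

**Lemma 3.** Let $\eta,p$ be $C^1$ functions of $t$, $H=\varpi\eta$, $b=\operatorname{curl}(\rho^{-1}\eta(t)a)$, $\pi=\rho^{s-1}p(t)$, and $U$ as in (1.1). Off the axis, $\rho^{2-s}(-\Delta U+b\cdot\nabla U+\nabla\pi)=\mathcal E_\rho e_\rho+\sin\phi\,\mathcal F e_\phi$ with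
$$\mathcal E_\rho=-2tmH'-\big[1+2g+(s-10)gt^2\big]H-(1-s)p+W',$$
$$\mathcal F=(s+2)QH'+tH\Big[\frac{1+sg}\varpi-g(3s+2)\Big]+sw-p'.$$

*Proof.* First, $\rho^{-1}\eta a=\rho H\nabla\theta$, so $b$ has the form in (5.3). Let $s\ne0$ and $\gamma=sg$. Then $U=s^{-1}u-2s^{-1}e_3$ with $u=\operatorname{curl}(\rho^s(1+\gamma t^2)a)=\operatorname{curl}(\rho^{s+2}F\nabla\theta)$ and
$$F=\varpi(1+\gamma t^2)=1+(\gamma-1)t^2-\gamma t^4 .$$
The constant contributes nothing. So the quantity in the lemma is $s^{-1}\mathcal E$ for this $u$ and $P=sp$, $\sigma=s$. We compute: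

* $F'=2(\gamma-1)t-4\gamma t^3=-2tm$ and $F''=2(\gamma-1)-12\gamma t^2$;
* $F''+(s+2)F/\varpi=2\gamma-2-12\gamma t^2+(s+2)(1+\gamma t^2)=s+2\gamma+(s-10)\gamma t^2$;
* $(s+1)F'+(s+2)tF/\varpi=t\big[-s+2(s+1)\gamma-(3s+2)\gamma t^2\big]=t\big[-s(1+\gamma)+(3s+2)\gamma\varpi\big]$, using $t^2=1-\varpi$;
* $W_F=\varpi\big[(s+1)(s+2)(1+\gamma t^2)+2\gamma-2-12\gamma t^2\big]=\varpi\big[s(s+3)+2\gamma+\gamma(s+5)(s-2)t^2\big]=sW$.

Dividing (5.5) by $s$ gives the formula for $\mathcal E_\rho$. Dividing (5.6) by $s\varpi$ gives $\mathcal F$, since $F/\varpi=Q$, and $\sin\phi\cdot(\phi\text{-component})=\varpi\mathcal F$ means that the $\phi$-component is $\sin\phi\,\mathcal F$.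

For $s=0$, keep $g,\eta,p$ fixed and let $s\uparrow0$. Since $\ell_s\to\log$ with all derivatives, locally uniformly on $(0,\infty)$, $U$ and its derivatives converge locally uniformly off the origin, and both sides converge off the axis. $\square$

**Removing $H'$ from the second equation.** Put $p=R+(s+2)QH$. Since $Q'=2sgt$, the terms $(s+2)QH'$ cancel in $\mathcal F$. With $(1-s)(s+2)=2-s-s^2$ and $(3s+2)+2s(s+2)=2s^2+7s+2$, the equations $\mathcal E_\rho=\mathcal F=0$ become
$$\text{(I)}\quad 2tmH'=-BH-(1-s)R+W',\qquad\qquad\text{(II)}\quad R'=tCH+sw,$$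
$$B=3-s-s^2+2g+g(3s-10-s^2-s^3)t^2,\qquad C=\frac{1+sg}\varpi-g(2s^2+7s+2).$$

So the problem is now: find $g$ and $(H,R)$ on $[-1,1]$ solving (I)–(II), with two side conditions. At the poles we need $H(\pm1)=0$, because $b_\phi=-\rho^{-1}H/\sin\phi$. At the equator $t=0$, where the coefficient of $H'$ vanishes, $H$ must be $C^{M+2}$. Note the symmetry: $m,B,C,w$ are even and $W'$ is odd, so if $(H,R)(t)$ solves (I)–(II), then so does $-(H,R)(-t)$. It is natural to look for odd $H,R$; then $H(1)=0$ implies $H(-1)=0$.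

## 6. Regular singular points that depend on a parameter

Both $t=0$ and $t=1$ are regular singular points. We need power series solutions that are holomorphic in $g$. A model for what happens at the pole: the system $zy_1'=0$, $zy_2'=-y_1$ has solutions $(v_1,\,v_2-v_1\log z)$, which are analytic at $0$ exactly when $v_1=0$.

**Lemma 4.** Let $G\subset\mathbb C$ be open and let $N(z,g)$ ($d\times d$) and $q(z,g)\in\mathbb C^d$ be holomorphic for $|z|<r_*$, $g\in G$.

(i) Suppose $k-N(0,g)$ is invertible for all $k\in\mathbb N$, $g\in G$, and $y_0(g)$ is holomorphic with $N(0,g)y_0+q(0,g)=0$. Then $zY_z=NY+q$ has a unique formal power series solution $Y=\sum_{k\ge0}y_k(g)z^k$ with this $y_0$, and it converges to a holomorphic function on $\{|z|<r_*\}\times G$.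

(ii) Suppose $J(g)=N(0,g)$ satisfies $J^2=0$. Then there is $\Gamma(z,g)$, holomorphic on $\{|z|<r_*\}\times G$, with $\Gamma(0,g)=I$, such that for each $g$ the solutions of $zY_z=NY$ for small $z>0$ are exactly $Y=\Gamma z^Jv$, $v\in\mathbb C^d$, where $z^J=I+J\log z$.

*Proof.* (i) With $N=\sum N_jz^j$, $q=\sum q_jz^j$, the equation says $N_0y_0+q_0=0$ and
$$(k-N_0)y_k=\sum_{j=1}^kN_jy_{k-j}+q_k,\qquad k\ge1.$$
This determines each $y_k$ uniquely, holomorphically in $g$. For convergence let $K\subset G$ be compact and $r<r_*$. On $K$, Cauchy's estimates give $|N_j|+|q_j|\le Cr^{-j}$. Also $|(k-N_0)^{-1}|\le C/k$ for all $k\ge1$: by a Neumann series for large $k$, by continuity for the finitely many others. Let $S_k=1+\sum_{i\le k}|y_i|r^i$. Multiplying the recursion by $r^k$, $|y_k|r^k\le\frac{C'}kS_{k-1}$, so $S_k\le(1+C'/k)S_{k-1}$ with $C'$ uniform on $K$. Thus $S_k$ grows at most polynomially, and the series converges locally uniformly on $\{|z|<r\}\times K$.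

(ii) Apply (i) to the linear system $z\Gamma_z=N\Gamma-\Gamma J$ for matrices. At $z=0$ its operator is $X\mapsto JX-XJ$, the difference of two commuting operators with square $0$; its cube is $0$. So $k$ minus it is invertible for $k\ge1$, and it annihilates $\Gamma(0)=I$. For $Y=\Gamma z^Jv$ we get $zY_z=(N\Gamma-\Gamma J)z^Jv+\Gamma Jz^Jv=NY$. As $\Gamma z^J$ is invertible for small $z>0$, these are all the solutions. $\square$

## 7. The case $s=g=0$: exponent $-\frac32$ at the equator

Before using $g$, try the simplest field, $U=\operatorname{curl}(\log\rho\,a)$. Then $m=1$, $B=3$, $C=1/\varpi$, $w=3$, $W'=-6t$, and (I)–(II) read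
$$2tH'=-3H-R-6t,\qquad R'=\frac{tH}{\varpi}.\tag{7.1}$$

We claim that *no $C^1$ functions $H,R$ on $[-1,1]$ with $H(\pm1)=0$ solve (7.1) on $(-1,1)$*. By the symmetry, the odd parts of $(H,R)$ would again be such a solution, so assume $H,R$ odd; in particular $H(0)=R(0)=0$.

First, there is an odd power series solution $(H_p,R_p)$. With $D=t\frac d{dt}$ and $z=t^2$, (7.1) gives $(1-z)(2D^2+3D)H=-zH-6t(1-z)$. For $H_p=\sum_{n\text{ odd}}h_nt^n$ this means $5h_1=-6$ and
$$(n+2)(2n+7)h_{n+2}=\big(n(2n+3)-1\big)h_n+6\,\delta_{n,1}\qquad(n\text{ odd}),$$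
so $h_1=-\frac65$, $h_3=\frac2{45}$, and $h_n>0$ for all odd $n\ge3$. Setting $R_p=-2tH_p'-3H_p-6t$, one recovers the second equation of (7.1) from the second-order equation. The recursion shows that $n(2n+3)h_n$ is nonincreasing for $n\ge3$, with value $\frac65$ at $n=3$. Hence the series converges up to $t=1$ and
$$H_p(1)\le-\frac65+\frac65\sum_{\substack{n\ge3\\ n\text{ odd}}}\frac1{n(2n+3)}\le-\frac65+\frac35\sum_{\substack{n\ge3\\ n\text{ odd}}}\frac1{n^2-1}=-\frac65+\frac3{20}<0,$$
the last sum being $\frac14$ by telescoping.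

Second, $(H,R)-(H_p,R_p)$ solves the homogeneous system on $(0,1)$ and tends to $0$ as $t\to0^+$. By Lemma 4(i) in the variable $z=t^2$, the homogeneous system has a solution $t^{-3/2}(1+O(t^2),\,O(t^2))$ and a solution with $(H,R)(0)=(-\frac13,1)$. (In the first case $N(0)=\frac12\begin{pmatrix}0&-1/2\\0&3/2\end{pmatrix}$, with eigenvalues $0,\frac34$. In the second, $N(0)=\frac12\begin{pmatrix}-3/2&-1/2\\0&0\end{pmatrix}$, with eigenvalues $-\frac34,0$.) They span all solutions, and only the zero combination tends to $0$. So $H=H_p$ and $H(1)<0$, a contradiction.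

The failure is precise. The particular solution misses the condition at the pole, and the homogeneous solution that could correct it behaves like $t^{-3/2}$ at the equator. What is needed is a homogeneous solution $t^\lambda(\dots)$ with $\lambda$ large and positive. The exponent is $\lambda=-B(0)/(2m(0))$, and it *moves with $g$*. One must then make sure that the homogeneous solution, now smooth enough at the equator, does not itself vanish at the pole.

## 8. Moving the exponent with $g$ and correcting at the pole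

Let $g_s=1/s$ if $s<0$ and $g_0=-\infty$. For $g\in(g_s,0]$ we have $sg\in[0,1)$, so $m\ge1-sg>0$ for all $t$. Put
$$\lambda(g)=-\frac{B(0)}{2m(0)}=-\frac{3-s-s^2+2g}{2(1-sg)}.\tag{8.1}$$

* *$\lambda>-2$ on $(g_s,0]$.* This is equivalent to $2g(1+2s)<1+s+s^2$, which holds because $g\le0$, $1+2s>0$ and $1+s+s^2>0$.
* *$\lambda\to+\infty$ as $g\downarrow g_s$.* For $s<0$ the numerator $-(3-s-s^2)-2g$ tends to $-(3-s-s^2)+2/|s|>4-\frac{13}4>0$, while $1-sg\downarrow0$. For $s=0$, $\lambda=-(3+2g)/2$.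

**Lemma 5.** For every $s\in(-\frac12,0]$ and $M\in\mathbb N$ there are $g\in(g_s,0)$ and odd functions $H,R\in C^{M+2}([-1,1])$, real analytic near $t=\pm1$, with $H(\pm1)=0$, solving (I)–(II) on $(-1,1)$.

*Proof.* **Step 1 (the homogeneous solution at the equator).** *We construct the solution $t^\lambda(\dots)$ and follow it to the pole, keeping analyticity in $g$.* Let $z=t^2$, $D=t\frac d{dt}=2z\frac d{dz}$. The homogeneous system (drop $W'$ and $sw$) is $DH=-\frac B{2m}H-\frac{1-s}{2m}R$, $DR=zCH$. With $(H,R)=t^\lambda(\mathsf a,\mathsf r)(z)$,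
$$2z\frac d{dz}\binom{\mathsf a}{\mathsf r}=\mathcal M(z)\binom{\mathsf a}{\mathsf r},\quad \mathcal M=\begin{pmatrix}-\frac B{2m}-\lambda&-\frac{1-s}{2m}\\ zC&-\lambda\end{pmatrix},\quad \mathcal M(0)=\begin{pmatrix}0&-\frac{1-s}{2m(0)}\\0&-\lambda\end{pmatrix}.$$
The eigenvalues of $\mathcal M(0)$ are $0$ and $-\lambda<2$, so no $2k$ with $k\ge1$ is an eigenvalue, and $(1,0)^T\in\ker\mathcal M(0)$. For complex $g$ near any given point of $(g_s,0]$ we still have $\operatorname{Re}\lambda>-2$, and $m\neq0$ for $z$ near $[0,1]$, so these properties persist. Lemma 4(i) with $N=\frac12\mathcal M$ gives a unique convergent power series solution with $(\mathsf a,\mathsf r)(0)=(1,0)$, holomorphic in $g$; by uniqueness the local constructions agree. On $(0,1)$ the system is linear with coefficients analytic in $t$ and holomorphic in $g$. So the solution continues to $(0,1)$ with values holomorphic in $g$ near $(g_s,0]$, locally uniformly for $t$ in compact subsets of $(0,1)$. Call it $(H_h,R_h)$.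

**Step 2 (behavior at the pole).** *We define the number $f(g)$ that must not vanish.* Let $\tau=1-t$, $Y=(H,R)^T$. Since $\tau\frac d{d\tau}=-\tau\frac d{dt}$ and $\tau C\to\frac{1+sg}2$ as $\tau\to0$, the homogeneous system reads $\tau Y_\tau=\mathcal N(\tau)Y$ with $\mathcal N$ analytic and
$$\mathcal N(0)=J=\begin{pmatrix}0&0\\-\frac{1+sg}2&0\end{pmatrix},\qquad J^2=0.$$
By Lemma 4(ii) every solution is $Y=\Gamma(\tau)\tau^Jv$, with $\Gamma(0)=I$ and $\tau^Jv=\big(v_1,\,v_2-\frac{1+sg}2v_1\log\tau\big)^T$. Since $\tau\log\tau\to0$, $H(1^-)=v_1$ exists; and if $v_1=0$, then $Y=\Gamma v$ is analytic at $t=1$. Near a given $g_*\in(g_s,0]$ fix a small $\tau_0>0$ for which $\Gamma(\tau_0,g)$ is invertible. For $Y_h=(H_h,R_h)^T$ we have $v=\tau_0^{-J}\Gamma(\tau_0,g)^{-1}Y_h|_{\tau=\tau_0}$, holomorphic in $g$. Hence $f(g):=H_h(1^-)$ is real analytic on $(g_s,0]$, indeed on a slightly larger open interval.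

**Step 3 ($f(0)\neq0$).** *At $g=0$, useless for the final construction, the equation is hypergeometric, and this shows $f\not\equiv0$.* For $g=0$: $2DH+BH=-(1-s)R$, $DR=\frac z{1-z}H$, $B=3-s-s^2$. Apply $D=2\vartheta$, $\vartheta=z\frac d{dz}$, to the first equation, and put $\kappa=\frac{3-s-s^2}4\in[\frac34,\frac{13}{16})$:
$$\vartheta(\vartheta+\kappa)H=-\frac{1-s}8\,\frac z{1-z}H .$$
Multiplying by $1-z$, this is $\vartheta(\vartheta+\kappa)H=z(\vartheta+r_1)(\vartheta+r_2)H$ with $r_1+r_2=\kappa$, $r_1r_2=-\frac{1-s}8$. Here $\lambda=-2\kappa$, so $H_h=z^{-\kappa}\sum a_kz^k$ with $a_0=1$. Comparing coefficients of $z^{k+1-\kappa}$, and using $k-\kappa+r_1=k-r_2$, $k-\kappa+r_2=k-r_1$,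
$$(k+1)(k+1-\kappa)a_{k+1}=(k-r_1)(k-r_2)a_k .$$
Thus $H_h=z^{-\kappa}{}_2F_1(-r_1,-r_2;1-\kappa;z)$. Since $(1-\kappa)+r_1+r_2=1>0$, Gauss's theorem gives
$$f(0)=\frac{\Gamma(1-\kappa)\Gamma(1)}{\Gamma(1-r_1)\Gamma(1-r_2)} .$$
The polynomial $r^2-\kappa r-\frac{1-s}8$ is negative at $r=0$ and equals $\frac{(1+s)(1+2s)}8>0$ at $r=1$. Its roots have negative product, so with $r_1<0<r_2$ we get $r_2<1$. All arguments of $\Gamma$ are positive, hence $f(0)>0$.

**Step 4 (choice of $g$).** *We pick $g$ so that the homogeneous solution is smooth at the equator and nonzero at the pole.* $f$ is real analytic and $\not\equiv0$ on the interval $(g_s,0]$, so its zeros there are isolated. $\lambda$ is a nonconstant Möbius or affine function of $g$, so it takes each value at most once, and it tends to $+\infty$ at $g_s$. So we can fix $g\in(g_s,0)$ with $f(g)\ne0$, $\lambda>M+2$, $\lambda\notin\mathbb N$.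

**Step 5 (a particular solution and the correction).** *We solve the inhomogeneous system from the equator and subtract a multiple of the homogeneous solution.* $W$ is an even polynomial in $t$, so $W'=t\omega(z)$ with $\omega$ a polynomial. With $(H,R)=t(\mathsf a,\mathsf r)(z)$, (I)–(II) become
$$2z\frac d{dz}\binom{\mathsf a}{\mathsf r}=\begin{pmatrix}-\frac B{2m}-1&-\frac{1-s}{2m}\\ zC&-1\end{pmatrix}\binom{\mathsf a}{\mathsf r}+\binom{\omega/(2m)}{sw}.$$
At $z=0$ the matrix is upper triangular with eigenvalues $\lambda-1$ and $-1$. Neither is one of $0,2,4,\dots$, because $\lambda\notin\mathbb N$ and $\lambda>0$. In particular the matrix is invertible at $z=0$, which determines $(\mathsf a,\mathsf r)(0)$, and Lemma 4(i) gives a convergent power series solution. Continue it to $(0,1)$ and call it $(H_p,R_p)$.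

Near $\tau=0$ the inhomogeneous system is $\tau Y_\tau=\mathcal NY+\tau\,\mathcal G$ with $\mathcal G$ analytic. Since $k-J$ is invertible for $k\ge1$, Lemma 4(i) with $y_0=0$ gives an analytic solution $Y_*$ with $Y_*(0)=0$. So $(H_p,R_p)^T=Y_*+\Gamma\tau^Jv$ for some $v$, and $H_p(1^-)=v_1$ exists. Put
$$(H,R)=(H_p,R_p)-\frac{H_p(1^-)}{f(g)}\,(H_h,R_h)\qquad\text{on }(0,1).\tag{8.2}$$
Its coefficient $v_1$ at $t=1$ vanishes, so $(H,R)$ is analytic at $t=1$ and $H(1)=0$.

Near $t=0^+$, $H=t\,\mathsf a(t^2)+\mu t^\lambda\tilde{\mathsf a}(t^2)$ with $\mathsf a,\tilde{\mathsf a}$ analytic and $\mu$ constant, and similarly for $R$. Extend $H,R$ oddly. The first term stays analytic, and the second becomes $\mu\operatorname{sgn}(t)|t|^\lambda\tilde{\mathsf a}(t^2)$, which is $C^{M+2}$ because $\lambda>M+2$. By the parity noted in Section 5, (I)–(II) hold for $t<0$, and at $t=0$ by continuity. $\square$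

## 9. Crossing the origin: proof of Theorem A

Take $g,H,R$ from Lemma 5, and put $\eta=H/\varpi$, $p=R+(s+2)QH$, $b=\operatorname{curl}(\rho^{-1}\eta(t)a)$, $\pi=\rho^{s-1}p(t)$.

**Step 1 (the equation off the origin).** *We check regularity and the pointwise equation.* Since $H(\pm1)=0$ and $H$ is analytic near $\pm1$, $\eta\in C^{M+2}([-1,1])$, analytic near $\pm1$. As $t=x_3/\rho$ is smooth off $0$, we have $b\in C^{M+1}(\mathbb R^3\setminus\{0\})$, $\pi\in C^1(\mathbb R^3\setminus\{0\})$, $U\in C^\infty(\mathbb R^3\setminus\{0\})$. The field $b$ is homogeneous of degree $-1$, so $|b|\le C\rho^{-1}$ and $b\in L^{3,\infty}(\mathbb R^3)$. By Lemma 3 off the axis, and by continuity on it,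
$$-\Delta U+b\cdot\nabla U+\nabla\pi=0,\qquad\operatorname{div}U=\operatorname{div}b=0\qquad\text{in }\mathbb R^3\setminus\{0\}.\tag{9.1}$$
By (1.4) and the form of $\pi$, $|U|\le C\rho^s(1+|\log\rho|)$ for $\rho\le2$ and $|\nabla U|+|\pi|\le C\rho^{s-1}$.

**Step 2 (the identity across the origin).** *We show that the origin carries no hidden source.* Let $\chi_\epsilon$ be a smooth cutoff, $\chi_\epsilon=0$ on $B_\epsilon$, $\chi_\epsilon=1$ off $B_{2\epsilon}$, $|\nabla\chi_\epsilon|\le C/\epsilon$. Testing with $\chi_\epsilon$ times a test function and integrating by parts off the origin, one finds that the pointwise gradient of $U$ is its weak gradient and that $\operatorname{div}U=\operatorname{div}b=0$ in the sense of distributions on $\mathbb R^3$. The extra terms contain $U\nabla\chi_\epsilon$ or $b\cdot\nabla\chi_\epsilon$ and are at most $C\epsilon^{-1}\epsilon^3\big(\epsilon^s(1+|\log\epsilon|)+\epsilon^{-1}\big)\to0$.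

Let $\zeta\in C^\infty_{c,\sigma}(\mathbb R^3)$. Multiply (9.1) by $\chi_\epsilon\zeta$ and integrate by parts, using $\operatorname{div}b=0$ and $\operatorname{div}(\chi_\epsilon\zeta)=\zeta\cdot\nabla\chi_\epsilon$:
$$0=\int\chi_\epsilon(\nabla U-b\otimes U):\nabla\zeta+\int\Big(\partial_j\chi_\epsilon\,(\partial_jU_i-b_jU_i)\,\zeta_i-\pi\,\zeta\cdot\nabla\chi_\epsilon\Big).\tag{9.2}$$
The last integral is $O\big(\epsilon^{-1}\cdot\epsilon^{s-1}(1+|\log\epsilon|)\cdot\epsilon^3\big)\to0$, as $s>-1$. Since $|\nabla U|+|b||U|\in L^1_{loc}$, letting $\epsilon\to0$ gives the very weak identity.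

**Step 3 (integrability and unboundedness).** *We check the function spaces.* By the example in Section 2, $\rho^{s-1}\in L^{3/(1-s),\infty}(\mathbb R^3)$, and $3/(1-s)>2>\frac32$, so $U,\nabla U\in L^{3/2,\infty}(B_2)$. Since $2s-2>-3$, $U\in H^1_{loc}$. For $s=0$ we get $\nabla U\in L^{3,\infty}(\mathbb R^3)$; and $U\in BMO$ because, by Section 1, it is $2\log\rho\,e_3$ plus a bounded field, and $\log\rho$ has bounded mean oscillation. Indeed, on a ball $B_r(x_0)$ with $|x_0|\ge2r$, $\log\rho$ varies by at most $\log3$. If $|x_0|<2r$, then $\frac1{|B_r|}\int_{B_r(x_0)}|\log(\rho/3r)|\,dx\le27\cdot\frac1{|B_1|}\int_{B_1}|\log|y||\,dy=9$.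

Finally $g<0$ and $0\le sg<1$, so (1.3) is unbounded as $\rho\to0$: $1+sg\ge1$ if $s<0$, and $\log\rho\to-\infty$ if $s=0$. As $U$ is continuous off $0$, $U\notin L^\infty(B_1)$. $\blacksquare$

## 10. Pairing degree $s$ with degree $-1-s$: proof of Theorem B

Degree $-\frac12$ is excluded by Lemma 2. It remains to construct solutions for all other degrees in $(-1,0)$.

**Degrees in $(-\frac12,0)$.** Take $s=-\alpha$, $M=1$ in Theorem A and $u=sU+2e_3=\operatorname{curl}(\rho^s(1+sgt^2)a)$. It is homogeneous of degree $s$, equals $2(1+sg)\rho^se_3\neq0$ on the axis, and solves the identity because $U$ and constants do.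

**Degrees in $(-1,-\frac12)$.** Let $s\in(-\frac12,0)$, $s'=-1-s$, $M=1$, and let $b$ and $H=\varpi\eta$ be as in Section 9; so $H$ is odd, $C^3$, analytic near $\pm1$, and $H(\pm1)=0$. Every degree in $(-1,-\frac12)$ is such an $s'$. *We show that the drift $-b$ admits a nonzero solution of degree $s'$.* The reason is duality: the formal adjoint of the operator with drift $b$ has drift $-b$, and degrees $s$, $-1-s$ are those for which the Green identity has a flux independent of the radius.

**Step 1 (a first-order system).** *We put both problems in the same form.* Consider the pairs $(\sigma,h)=(s,H)$ and $(\sigma,h)=(s',-H)$. By (5.5)–(5.6), $(F,P)$ gives a solution off the axis for the drift $\operatorname{curl}(\rho h\nabla\theta)$ if and only if $Y=(F,G,\mathsf W,P)$, with $G=F'$, $\mathsf W=W_F$, satisfies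
$$\begin{aligned}&F'=G,\qquad \varpi G'=\mathsf W-(\sigma+1)(\sigma+2)F,\\ &\mathsf W'=-\sigma h'G+h\Big(G'+\frac{(\sigma+2)F}\varpi\Big)+(1-\sigma)P,\\ &\varpi P'=\sigma(\sigma+2)h'F-h\Big((\sigma+1)G+\frac{(\sigma+2)tF}\varpi\Big)+\sigma\mathsf W.\end{aligned}\tag{10.1}$$
Let $V_s,V_{s'}$ be the $4$-dimensional solution spaces on $[0,1)$. For a solution, $G'$ is $C^1$, so $F\in C^3$, and the velocity is $C^2$ off the axis.

**Step 2 (a conserved pairing).** *We find a bilinear form on $V_s\times V_{s'}$ that does not depend on $t$.* For $(u,\pi)$, $(\tilde u,\tilde\pi)$ corresponding to $Y\in V_s$, $\tilde Y\in V_{s'}$, set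
$$Z_j=-\partial_ju\cdot\tilde u+u\cdot\partial_j\tilde u+b_j\,u\cdot\tilde u+\pi\tilde u_j-\tilde\pi u_j.$$
Since $\operatorname{div}b=\operatorname{div}u=\operatorname{div}\tilde u=0$,
$$\operatorname{div}Z=\tilde u\cdot(-\Delta u+b\cdot\nabla u+\nabla\pi)-u\cdot(-\Delta\tilde u-b\cdot\nabla\tilde u+\nabla\tilde\pi)=0.$$
$Z$ is axisymmetric and homogeneous of degree $s+s'-1=-2$, so $\rho^2Z_\rho$ does not depend on $\rho$, and $0=\operatorname{div}Z=\frac1{\rho\sin\phi}\partial_\phi(\sin\phi\,Z_\phi)$. Hence $\mathcal J(Y,\tilde Y):=\sin\phi\,Z_\phi|_{\rho=1}$ is constant in $t$.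

To compute it, at $\rho=1$ we have from (5.3)–(5.4)
$$\partial_\phi u=\Big(\sin\phi\,F''+\frac{(s+2)F}{\sin\phi}\Big)e_\rho+\Big((s+1)F'+\frac{(s+2)tF}\varpi\Big)e_\phi,$$
so
$$-\sin\phi\,\partial_\phi u\cdot\tilde u=\varpi F''\tilde F'+(s+2)F\tilde F'+(s+1)(s'+2)F'\tilde F+(s+2)(s'+2)\frac{tF\tilde F}\varpi .$$
The term $\sin\phi\,u\cdot\partial_\phi\tilde u$ is minus the same expression with the roles of $(s,F)$ and $(s',\tilde F)$ exchanged, and the terms with $tF\tilde F/\varpi$ cancel. Altogether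
$$\begin{aligned}\mathcal J=\ &\varpi(F''\tilde F'-F'\tilde F'')-s'(s+2)F\tilde F'+s(s'+2)F'\tilde F-(s'+2)P\tilde F+(s+2)\tilde PF\\&-H\Big(F'\tilde F'+(s+2)(s'+2)\frac{F\tilde F}\varpi\Big),\end{aligned}\tag{10.2}$$
where $\varpi F''=\mathsf W-(s+1)(s+2)F$, and similarly for $\tilde F$.

**Step 3 (nondegeneracy).** *We check that $\mathcal J$ identifies $V_{s'}$ with the dual of $V_s$.* Evaluate at a fixed $t\in(0,1)$, in the splitting $\{(F,G)\}\oplus\{(\mathsf W,P)\}$. No product of one of $\mathsf W,P$ with one of $\tilde{\mathsf W},\tilde P$ occurs, so that block is zero. The off-diagonal blocks consist of $\mathsf W\tilde G$, $-(s'+2)P\tilde F$ and of $-G\tilde{\mathsf W}$, $(s+2)F\tilde P$. They are invertible, as $s+2$ and $s'+2$ are nonzero. So $\mathcal J$ is nondegenerate.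

**Step 4 (the subspace at the equator).** *We single out the solutions with the right parity.* Let $A_0^\sigma=\{Y\in V_\sigma:G(0)=P(0)=0\}$, of dimension $2$. Since $H(0)=0$, every term of $\mathcal J$ vanishes at $t=0$ for $Y\in A_0^s$, $\tilde Y\in A_0^{s'}$: each contains one of $G,\tilde G,P,\tilde P,H$ as a factor. So $\mathcal J=0$ on $A_0^s\times A_0^{s'}$.

**Step 5 (the subspace at the pole).** *We single out the solutions regular on the axis.* With $\tau=1-t$, (10.1) is $\tau Y_\tau=\mathcal N(\tau)Y$ near $\tau=0$, with $\mathcal N$ analytic because $h/\varpi=\pm\eta$ is analytic there. In the rows for $F$ and $\mathsf W$ the right-hand side carries a factor $\tau$, so these rows vanish at $\tau=0$. In the rows for $G$ and $P$ the factor is $\tau/\varpi=1/(1+t)$, and at $\tau=0$ only $F$ and $\mathsf W$ enter, because $h(1)=0$ removes the term with $G$. So $\mathcal N(0)$ maps $(F,G,\mathsf W,P)$ to $(0,*,0,*)$ with entries depending only on $(F,\mathsf W)$, and $\mathcal N(0)^2=0$.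 By Lemma 4(ii) the solutions are $\Gamma(\tau)\tau^{\mathcal N(0)}v$, $\Gamma(0)=I$. Put
$$A_1^\sigma=\{\Gamma(\tau)v:\ v=(0,v_2,0,v_4)\},\qquad\dim A_1^\sigma=2;$$
note that $\mathcal N(0)v=0$ for such $v$. This space consists exactly of the solutions analytic at $t=1$ with $F(1)=\mathsf W(1)=0$: if $\Gamma(v+\mathcal N(0)v\log\tau)$ is bounded, then $\mathcal N(0)v=0$ and its value at $t=1$ is $v$. For $Y\in A_1^s$, $\tilde Y\in A_1^{s'}$ let $t\to1$ in (10.2). Since $F,\tilde F,\mathsf W,\tilde{\mathsf W},H$ and $F\tilde F/\varpi$ tend to $0$, $\mathcal J=0$ on $A_1^s\times A_1^{s'}$.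

**Step 6 (dimension count).** *We transfer a solution from degree $s$ to degree $s'$.* By Steps 3–5 and $2+2=4$, $A_i^{s'}=(A_i^s)^\perp$ for $i=0,1$. Therefore $A_0^{s'}\cap A_1^{s'}=(A_0^s+A_1^s)^\perp$ and
$$\dim(A_0^{s'}\cap A_1^{s'})=4-\dim(A_0^s+A_1^s)=\dim(A_0^s\cap A_1^s)\ge1.$$
The last inequality holds because the solution of Section 9 lies in $A_0^s\cap A_1^s$: $F=\varpi(1+sgt^2)$ is even, $\mathsf W=s\varpi w$, $P=sp$ is odd, everything is analytic at $t=1$, and $F(1)=\mathsf W(1)=0$.

**Step 7 (the field of degree $s'$).** *We turn a nonzero $\tilde Y\in A_0^{s'}\cap A_1^{s'}$ into a field on $\mathbb R^3$.* Extend $\tilde F,\tilde{\mathsf W}$ evenly and $\tilde G,\tilde P$ oddly. Since $h$ is odd and $C^3$, (10.1) is compatible with these parities; and since $\tilde G(0)=\tilde P(0)=0$, also $\tilde F'(0)=\tilde{\mathsf W}'(0)=0$, so we have a $C^1$ solution on $(-1,1)$. As $\tilde F''=\tilde G'\in C^1$ on $(-1,1)$ and $\tilde F$ is analytic near $\pm1$, $\tilde F\in C^3([-1,1])$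 with $\tilde F(\pm1)=0$; also $\tilde P\in C^1([-1,1])$. If $\tilde F\equiv0$, then $\tilde{\mathsf W}\equiv0$, and the equation for $\mathsf W'$ gives $(1-s')\tilde P\equiv0$, so $\tilde Y=0$, a contradiction. Hence
$$\tilde u=\operatorname{curl}\big(\rho^{s'}(\tilde F/\varpi)\,a\big)\in C^2(\mathbb R^3\setminus\{0\})$$
is nonzero, since $\tilde u_\phi=-(s'+2)\rho^{s'}\tilde F/\sin\phi$. It is divergence free, homogeneous of degree $s'\in(-1,-\frac12)$, and solves $-\Delta\tilde u-b\cdot\nabla\tilde u+\nabla\tilde\pi=0$ off $0$, on the axis by continuity. Here $|\tilde u|\le C\rho^{s'}$ and $|\nabla\tilde u|+|\tilde\pi|\le C\rho^{s'-1}$, so the error terms in the cutoff argument of Section 9 are $O(\epsilon^{-1}\epsilon^{s'-1}\epsilon^3)=O(\epsilon^{1+s'})\to0$. That argument needs only $s'>-1$, and it gives the very weak identity on $\mathbb R^3$ with drift $-b$, which is $C^1$ off the origin, divergence free and homogeneous of degree $-1$. $\blacksquare$
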